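\title{Squeezing a ball into $S^2\times T^{2n-2}$ with a nearly closed two-form}

\begin{abstract}
Gromov non-squeezing for the product symplectic form $\omega$ on $S^2\times T^{2n-2}$ persists under $C^0$-small perturbations of $\omega$ through symplectic forms. We show that it does not persist when the perturbed form is allowed to be non-closed. Every $C^0$-neighborhood of $\omega$, or every $C^\infty$-neighborhood, contains a two-form that pulls back to the standard form under some embedding of the ball $B_R$ if and only if the volume of the ball is at most the volume of the manifold. This answers a question of Savelyev. The embeddings and the forms are given by explicit formulas.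
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$, let $\omega_0=\sum_{i=1}^n dp_i\wedge dq_i$ be the standard symplectic form on $\mathbb R^{2n}$, and let $B_R\subset\mathbb R^{2n}$ be the closed ball of radius $R$ centered at $0$. Its volume is $\operatorname{vol}(B_R)=\int_{B_R}\omega_0^n/n!=\pi^nR^{2n}/n!$. Let
\[
M=S^2\times T^{2n-2},\qquad T^{2n-2}=\mathbb R^{2n-2}/\mathbb Z^{2n-2}.
\]
A \emph{product form} on $M$ is a symplectic form $\omega=\sigma\oplus\omega_T$, where $\sigma$ is an area form on $S^2$ and $\omega_T$ is a symplectic form with constant coefficients on the torus. We orient $S^2$ by $\sigma$ and $M$ by $\omega^n$. Two numbers are attached to $\omega$: the area of the sphere, $\langle\omega,A\rangle=\int_{S^2}\sigma$, where $A=[S^2]\otimes[pt]\in H_2(M)$, and the volume $\operatorname{vol}(M,\omega)=\int_M\omega^n/n!$. The following form of Gromov non-squeezing is known.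

\begin{theorem}[$C^0$-persistence of non-squeezing]\label{thm:persist}
Let $R>r>0$ and let $\omega$ be a product form on $M$ with $\langle\omega,A\rangle=\pi r^2$. If $\omega'$ is a symplectic form on $M$ that is sufficiently $C^0$-close to $\omega$, then there is no embedding $\phi\colon B_R\to M$ with $\phi^*\omega'=\omega_0$.
\end{theorem}

We do not prove Theorem~\ref{thm:persist}, and our proofs do not use it. For $\omega'=\omega$ it says that the area of the sphere bounds the radius of the ball, however large the torus, and with it the volume of $M$, may be. A symplectic form is nondegenerate and closed. Every form that is $C^0$-close to $\omega$ is nondegenerate, so the word ``symplectic'' in Theorem~\ref{thm:persist} asks only that $d\omega'=0$. The equation $\phi^*\omega'=\omega_0$ makes sense for any two-form $\omega'$, and one can ask whether closedness is needed. The following question is posed as open in \cite{Savelyev}.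

\medskip
\noindent\textbf{Question.} \emph{Let $R>r>0$, and let $\omega$ be a product form on $M$ with $\langle\omega,A\rangle=\pi r^2$ and $\operatorname{vol}(M,\omega)>\operatorname{vol}(B_R)$. Is there, for every $\epsilon>0$, a two-form $\omega'$ on $M$ that is $\epsilon$-close to $\omega$ in $C^0$, or even in $C^\infty$, together with an embedding $\phi\colon B_R\to M$ such that $\phi^*\omega'=\omega_0$?}
\medskip

The content of the question lies in the closeness. Without it, take any smooth embedding $\phi$ of a neighborhood of $B_R$ into $M$ and a function $\chi$ with compact support in its image and $\chi=1$ near $\phi(B_R)$; then $\omega'=\omega+\chi\,(\phi_*\omega_0-\omega)$ has the required pullback. With closeness, one obstruction certainly survives, since comparing the integrals of $\omega'^{\,n}$ over $\phi(B_R)$ and over $M$ makes no use of $d\omega'=0$; this is why the question excludes volume. Beyond that, a natural guess is that non-squeezing survives too, at least for $C^\infty$-closeness: the form $\omega'$ is closed on the image of the ball, elsewhere $d\omega'$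 is as small as we like with all its derivatives, and the obstruction is stable among closed forms. This guess is wrong.

All forms below are smooth. The $C^\ell$-norms of forms on the compact manifold $M$ are taken with respect to a fixed Riemannian metric; another metric gives equivalent norms. Every $C^\infty$-neighborhood of $\omega$ contains a $C^\ell$-ball around $\omega$ for some $\ell$, so $C^\infty$-closeness means $C^\ell$-closeness for a prescribed $\ell$.

\begin{theorem}\label{thm:main}
Let $n\ge2$, let $\omega$ be a product form on $M=S^2\times T^{2n-2}$, and let $R>0$. If $\operatorname{vol}(M,\omega)>\pi^nR^{2n}/n!$, then for every integer $\ell\ge0$ and every $\epsilon>0$ there are a two-form $\omega'$ on $M$ with $\|\omega'-\omega\|_{C^\ell}<\epsilon$ and a smooth embedding $\phi\colon B_R\to M$ with $\phi^*\omega'=\omega_0$.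
\end{theorem}

The area of the sphere plays no role in the hypothesis, so the theorem applies when $\langle\omega,A\rangle=\pi r^2$ with $r<R$. The answer to the question is therefore yes, for $C^\infty$-closeness and hence for $C^0$-closeness. The embedding $\phi$ that we construct is defined on a neighborhood of $B_R$, so $\omega'$ is closed near $\phi(B_R)$, and $d\omega'=d(\omega'-\omega)$ is small in $C^{\ell-1}$. When $R>r$ and $\epsilon$ is small, Theorem~\ref{thm:persist} forces $d\omega'\ne0$. Thus Theorem~\ref{thm:persist} does not survive if ``$d\omega'=0$'' is replaced by ``$d\omega'$ is arbitrarily $C^\infty$-small''. Volume is the only obstruction that remains, in the following sharp sense.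

\begin{theorem}\label{thm:sharp}
For $(M,\omega)$ and $R$ as in Theorem~\ref{thm:main}, without the volume hypothesis, the following are equivalent:
\begin{enumerate}
\item[(i)] every $C^0$-neighborhood of $\omega$ contains a two-form $\omega'$ for which there is an embedding $\phi\colon B_R\to M$ with $\phi^*\omega'=\omega_0$;
\item[(ii)] every $C^\infty$-neighborhood of $\omega$ contains such a form;
\item[(iii)] $\operatorname{vol}(B_R)\le\operatorname{vol}(M,\omega)$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} shows the mechanism in dimension four, under a volume hypothesis that is not sharp, and then lays out the plan for the sharp result.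

\medskip
\noindent\textbf{Notation.} We write $\mathbb R^{2n}=(\mathbb R^2)^n=\mathbb C^n$, with $z_k=p_k+iq_k$. On $\mathbb R^2\setminus\{0\}$ we use the \emph{area-angle coordinates} $\rho=\pi(p^2+q^2)$ and $\theta\in\mathbb R/\mathbb Z$, the polar angle divided by $2\pi$. Then $dp\wedge dq=d\rho\wedge d\theta$. The set $D(c)=\{\rho\le c\}$ is the closed disc of area $c$, and $P(c_1,\dots,c_n)=D(c_1)\times\dots\times D(c_n)$ is a polydisc, of volume $c_1\cdots c_n$. A map between oriented surfaces with area forms is \emph{area preserving} if it pulls back one form to the other; this includes the orientation.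

\section{The idea in $S^2\times T^2$}\label{sec:model}

Let $n=2$. Let the sphere have area $\alpha$. Away from two points, which we call the poles, it has coordinates $(\rho,\theta)\in(0,\alpha)\times\mathbb R/\mathbb Z$ with $\sigma=d\rho\wedge d\theta$ (Lemma~\ref{lem:sphere}). Let the torus have area $c$, with coordinates $(y,v)\in\mathbb R/c\mathbb Z\times\mathbb R/\mathbb Z$ and $\omega_T=dy\wedge dv$. We prove the conclusion of Theorem~\ref{thm:main} under the assumptions
\begin{equation}\label{eq:model}
\pi R^2<2\alpha,\qquad \pi R^2<c/2 .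
\end{equation}
They allow $\alpha<\pi R^2$, where Theorem~\ref{thm:persist} forbids closed forms.

The ball lies in $D(\pi R^2)\times D(\pi R^2)$. The first disc is too large for the sphere but fits into a double cover of the annulus between the poles, so we let it wind twice around the sphere. The two sheets must then be kept apart in the torus, and since the disc is connected, the position in the torus has to move as we travel around the sphere. This motion is what spoils the symplectic form, so the total motion should be a small number $h$. A shift by $h$ separates the second disc from itself only if that disc is thinner than $h$ in the direction of the shift. We therefore lay it into the torus as a long thin spiral whose turns are $2h$ apart, leaving a gap for the shifted copy.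

To carry this out, fix $\kappa>0$ and $\lambda\in(0,1)$ with $2\lambda(\alpha-2\kappa)>\pi R^2$ and $\lambda^2c/2>\pi R^2$. For $h>0$ consider the rectangles
\[
Q_1=[\kappa,\alpha-\kappa]\times[0,2\lambda],\qquad Q_2=[0,\lambda h]\times[0,\lambda c/(2h)],
\]
with coordinates $(r_i,t_i)$ and area forms $dr_i\wedge dt_i$. Both have area greater than $\pi R^2$, so $D(\pi R^2)$ embeds into the interior of each by an area-preserving map (Lemma~\ref{lem:discs}). It remains to map $Q_1\times Q_2$ to $M$. Define $\Phi$ by
\[
\rho=r_1,\qquad\theta=t_1 \bmod 1,\qquad y=r_2+2h\,t_2-h\,t_1\bmod c,\qquad v=t_2\bmod 1 .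
\]
Since $dy\wedge dv$ pulls back to $dr_2\wedge dt_2-h\,dt_1\wedge dt_2$, the map $\Phi$ fails to be symplectic by the term $-h\,dt_1\wedge dt_2$. This term is the pullback of $-h\,d\theta\wedge dv$. Choose $\chi\in C_c^\infty((0,\alpha))$ with $\chi=1$ near $[\kappa,\alpha-\kappa]$, and put
\[
\beta=h\,\chi(\rho)\,d\theta\wedge dv .
\]
This is a smooth form on $M$, it equals $h$ times a fixed form, and $\Phi^*(\omega+\beta)=dr_1\wedge dt_1+dr_2\wedge dt_2$. A map that pulls a two-form back to a nondegenerate form has injective differential, so $\Phi$ is a local diffeomorphism.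

Suppose that $(r,t)$ and $(r',t')$ have the same image. Then $r_1=r_1'$, and $K=t_1-t_1'$ and $d=t_2-t_2'$ are integers with $|K|\le2\lambda<2$. The real number $r_2+2ht_2-ht_1$ lies in $[-2h,\lambda c+h]$, an interval shorter than $c$ for small $h$, so equality of $y$ holds in $\mathbb R$ and gives $|2d-K|=|r_2-r_2'|/h\le\lambda<1$. Hence $K=2d$. An even integer with $|K|<2$ vanishes, so $K=d=0$ and the points coincide. Thus $\Phi$ embeds the interior of $Q_1\times Q_2$, and $\omega'=\omega+\beta$ with $h$ small proves the claim.

Two features of this example explain why the guess in the introduction fails. First, $\beta$ is small on $M$, but its pullback is not: the integral of $\Phi^*\beta$ over the rectangle $\{r_1,r_2\text{ constant}\}$ is $h\cdot2\lambda\cdot\lambda c/(2h)=\lambda^2c$, which does not depend on $h$. The embedding winds about $c/(2h)$ times around the torus and collects the small form once per turn. Second, closedness is exactly what fails. The form $h\,d\theta\wedge dv$ is closed away from the poles, but its integral over the torus $\{\rho=\rho_0,\ y=y_0\}$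 is $h\ne0$, while that torus bounds the solid torus $\{\rho\le\rho_0,\ y=y_0\}$. By Stokes' theorem no closed form on $M$ has this restriction. The cutoff produces $d\beta=h\chi'(\rho)\,d\rho\wedge d\theta\wedge dv$, which lives near the poles, where the ball does not go.

The example wastes volume in two ways. With $m$ turns in place of two, \eqref{eq:model} becomes $\pi R^2/\alpha<m<c/(\pi R^2)$. This needs $\alpha c>(\pi R^2)^2$, twice the volume of the ball, because we replaced the ball by a polydisc; in dimension $2n$ the factor is $n!$. It also needs an integer between two given numbers. The second loss disappears for a polydisc $P(b,\eta,\dots,\eta)$ with $\eta$ small, since rounding $c/\eta$ to an integer costs little. To remove the first loss we must put the ball into such a long thin polydisc of nearly the same volume, and this is the main construction of the paper. The proof is a chain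
\begin{equation}\label{eq:chain}
B_R\ \rightsquigarrow\ K_a\ \rightsquigarrow\ P(b,\eta,\dots,\eta)\ \rightsquigarrow\ P(c_1',\dots,c_n')\ \rightsquigarrow\ (M,\omega),
\end{equation}
where $\rightsquigarrow$ means ``embeds after an arbitrarily small change of the form on the target'' (Section~\ref{sec:tools}) and $K_a$ is a product of a simplex and a cube. The first and last arrows are honest symplectic embeddings (Sections~\ref{sec:stair} and~\ref{sec:proofs}). The third is the example above in all dimensions (Section~\ref{sec:poly}). The second is in Section~\ref{sec:fold}.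

\section{The relation $\rightsquigarrow$ and area-preserving maps of the plane}\label{sec:tools}

\subsection{Embedding after a small change of the form}

\begin{definition}\label{def:rel}
Let $X,Q\subset\mathbb R^{2n}$ be compact and let $\omega$ be a two-form on $M$.
\begin{itemize}
\item $X\rightsquigarrow Q$ means: for all $\ell\ge0$ and $\epsilon>0$ there are a two-form $\beta$ on $\mathbb R^{2n}$ with $\operatorname{supp}\beta\subset Q$ and $\|\beta\|_{C^\ell}<\epsilon$, and a smooth embedding $\phi$ of an open neighborhood of $X$ into $\mathbb R^{2n}$ with $\phi(X)\subset Q$ and $\phi^*(\omega_0+\beta)=\omega_0$.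
\item $X\rightsquigarrow(M,\omega)$ means: for all $\ell\ge0$ and $\epsilon>0$ there are a two-form $\omega'$ on $M$ with $\|\omega'-\omega\|_{C^\ell}<\epsilon$ and a smooth embedding $\phi$ of an open neighborhood of $X$ into $M$ with $\phi^*\omega'=\omega_0$.
\end{itemize}
\end{definition}

Theorem~\ref{thm:main} follows from $B_R\rightsquigarrow(M,\omega)$. The condition $\operatorname{supp}\beta\subset Q$ is there so that $\beta$ can be pushed forward by the next embedding in a chain. That embedding may distort norms enormously, but it is chosen first.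

\begin{lemma}\label{lem:rel}
\begin{enumerate}
\item[(a)] If $X\rightsquigarrow Q$ and $Q\rightsquigarrow Q'$, then $X\rightsquigarrow Q'$.
\item[(b)] If $X\rightsquigarrow Q$ and $Q\rightsquigarrow(M,\omega)$, then $X\rightsquigarrow(M,\omega)$.
\item[(c)] If a neighborhood of $X$ embeds symplectically into $(\mathbb R^{2n},\omega_0)$ with $X$ going into $Q$, then $X\rightsquigarrow Q$. If a neighborhood of $X$ embeds symplectically into $(M,\omega)$, then $X\rightsquigarrow(M,\omega)$.
\item[(d)] If $\omega_i\to\omega$ in $C^\infty$ and $X\rightsquigarrow(M,\omega_i)$ for all $i$, then $X\rightsquigarrow(M,\omega)$.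
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Given $\ell$ and $\epsilon$, choose $(\beta_2,\phi_2)$ for $Q\rightsquigarrow Q'$ with $\|\beta_2\|_{C^\ell}<\epsilon/2$. The map $\phi_2$ is a diffeomorphism of an open set $O\supset Q$ onto an open set. If $\beta_1$ is supported in $Q$, then $(\phi_2)_*\beta_1$, extended by zero, is smooth and supported in $\phi_2(Q)\subset Q'$. The derivatives of $\phi_2^{-1}$ of order at most $\ell+1$ are bounded on the compact set $\phi_2(Q)$, so $\|(\phi_2)_*\beta_1\|_{C^\ell}\le C\|\beta_1\|_{C^\ell}$ with $C$ depending only on $\phi_2$, $Q$ and $\ell$. Now choose $(\beta_1,\phi_1)$ for $X\rightsquigarrow Q$ with $C\|\beta_1\|_{C^\ell}<\epsilon/2$, and put $\beta=\beta_2+(\phi_2)_*\beta_1$. Then $\phi_2^*(\omega_0+\beta)=\omega_0+\beta_1$ on $O$, so $\phi_2\circ\phi_1$, defined on the neighborhood $\phi_1^{-1}(O)$ of $X$, pulls $\omega_0+\beta$ back to $\omega_0$.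

(b) Argue as in (a), choosing first $(\omega_2',\phi_2)$ for $Q\rightsquigarrow(M,\omega)$ and putting $\omega'=\omega_2'+(\phi_2)_*\beta_1$.

(c) Take $\beta=0$, or $\omega'=\omega$.

(d) Choose $i$ with $\|\omega_i-\omega\|_{C^\ell}<\epsilon/2$, and then $\omega'$ with $\|\omega'-\omega_i\|_{C^\ell}<\epsilon/2$.
\end{proof}

An injective local diffeomorphism of an open set is an embedding with open image. When injectivity is checked on a compact set, the following lemma provides the neighborhood.

\begin{lemma}\label{lem:inj}
Let $f$ be a local diffeomorphism defined near a compact set $X$ and injective on $X$. Then $f$ is injective on a neighborhood of $X$.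
\end{lemma}

\begin{proof}
Otherwise there are $x_i\ne x_i'$ with $f(x_i)=f(x_i')$ and, after passing to subsequences, $x_i\to x\in X$ and $x_i'\to x'\in X$. Then $f(x)=f(x')$, so $x=x'$, which contradicts the injectivity of $f$ near $x$.
\end{proof}

\subsection{Discs, rectangles and the sphere}

All our honest symplectic embeddings are built from area-preserving maps of the plane. For the ball we need control of several concentric discs at once.

\begin{lemma}\label{lem:planar}
Let $0<c_1<\dots<c_m$. Let $E_1,\dots,E_m\subset\mathbb R^2$ be compact convex sets with $E_i\subset\operatorname{int}E_{i+1}$ and $\operatorname{area}(E_i)=c_i$, and let $U_i\supset E_i$ be open. Then there is an area-preserving diffeomorphism $g$ of $\mathbb R^2$ with $g(D(c_i))\subset U_i$ for all $i$.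
\end{lemma}

\begin{proof}
A convex set of positive area has an interior point; after a translation, $0\in\operatorname{int}E_1$. Then $E_i=\{\rho\le h_i(\theta)\}$ with $h_i$ continuous, $0<h_1<\dots<h_m$ and $\int_0^1h_i\,d\theta=c_i$. By compactness $\{\rho\le h_i(\theta)+\delta\}\subset U_i$ for some $\delta>0$. Convolve the $h_i$ with a smooth nonnegative function of integral $1$ supported near $0\in\mathbb R/\mathbb Z$. This preserves integrals and strict inequalities and moves each $h_i$ by less than $\delta$. We obtain smooth functions $0<u_1<\dots<u_m$ with $\int_0^1u_i\,d\theta=c_i$ and $\{\rho\le u_i(\theta)\}\subset U_i$.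

We interpolate the curves $\rho=u_i(\theta)$ by a family $\rho=u(c,\theta)$ enclosing area $c$, send the circle $\rho=c$ to the curve with parameter $c$, and choose the parametrization so that area is preserved. Choose $c_0$ with $0<c_0<\min u_1$, so $c_0<c_1$, and put $u_0\equiv c_0$. For $0\le i<m$ let $\delta_i=c_{i+1}-c_i$ and $v_i=(u_{i+1}-u_i)/\delta_i$; then $v_i>0$ and $\int_0^1v_i\,d\theta=1$. Let $0<\mu<\min_i\min v_i$, choose $\chi_i\in C_c^\infty((c_i,c_{i+1}))$ with $0\le\chi_i\le1+\mu$ and $\int\chi_i=\delta_i$, and put
\[
\dot u(c,\theta)=1+\sum_{i=0}^{m-1}\chi_i(c)\bigl(v_i(\theta)-1\bigr),\qquad u(c,\theta)=\int_0^c\dot u(c',\theta)\,dc'\qquad(c>0).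
\]
At each $c$ at most one $\chi_i$ is nonzero, and $1+\chi(v_i-1)$ is affine in $\chi\in[0,1+\mu]$ with end values $1$ and $(1+\mu)v_i-\mu>0$. So $\dot u>0$. Moreover $\int_0^1\dot u\,d\theta=1$ for each $c$; $u=c$ for $c\le c_0$; $\dot u=1$ for $c\ge c_m$; and $u(c_{i+1},\cdot)-u(c_i,\cdot)=\delta_iv_i=u_{i+1}-u_i$, whence $u(c_i,\cdot)=u_i$ for all $i$. Put $\tau(c,\theta)=\int_0^\theta\dot u(c,\theta')\,d\theta'\bmod1$. The maps $(c,\theta)\mapsto(u,\theta)$ and $(c,\theta)\mapsto(c,\tau)$ are diffeomorphisms of $(0,\infty)\times\mathbb R/\mathbb Z$, and both $du\wedge d\theta$ and $dc\wedge d\tau$ equal $\dot u\,dc\wedge d\theta$. Hence $g\colon(c,\tau)\mapsto(u,\theta)$, read in area-angle coordinates, is area preserving. It is the identity for $c<c_0$, so it extends smoothly over the origin, and it maps $D(c_i)$ onto $\{\rho\le u_i(\theta)\}\subset U_i$.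
\end{proof}

\begin{lemma}\label{lem:discs}
\begin{enumerate}
\item[(i)] If $U\subset\mathbb R^2$ is an open rectangle or an open disc of area greater than $c$, then a neighborhood of $D(c)$ has an area-preserving embedding into $U$.
\item[(ii)] For $a_0,\varepsilon>0$ there is an embedding $(y,x)\colon\{\pi|z|^2<a_0+\varepsilon\}\to(0,\infty)\times(0,1)$ with $dy\wedge dx=dp\wedge dq$ and $0<y(z)<\pi|z|^2+2\varepsilon$.
\end{enumerate}
\end{lemma}

In (ii) the pair $(y,x)$ is a substitute for $(\rho,\theta)$ that is smooth at the origin and whose angle takes values in an interval; the price is the $2\varepsilon$.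

\begin{proof}
(i) Apply Lemma~\ref{lem:planar} with $m=1$, $U_1=U$ and $E_1\subset U$ a closed rectangle or disc of area $c$, and restrict $g$ to $g^{-1}(U)$.

(ii) Choose $m$ with $(a_0+\varepsilon)/m<\varepsilon$ and put $c_i=i(a_0+\varepsilon)/m$ for $0\le i\le m$. For $1\le i\le m$ and a small $\mu>0$ let $\mu_i=\mu/i$ and
\[
E_i=\Bigl[\mu_i,\ \mu_i+\frac{c_i}{1-2\mu_i}\Bigr]\times[\mu_i,1-\mu_i],\qquad U_i=(0,c_i+\varepsilon)\times(0,1).
\]
The rectangle $E_i$ has area $c_i$, and its right edge tends to $c_i$ as $\mu\to0$. Since also $\mu_1>\dots>\mu_m>0$, for small $\mu$ we have $E_i\subset\operatorname{int}E_{i+1}$ and $E_i\subset U_i$. Let $(y,x)$ be the map $g$ of Lemma~\ref{lem:planar}, restricted to the interior of $D(c_m)$. If $c_{i-1}\le\pi|z|^2\le c_i$, then $(y,x)(z)\in U_i$, so $0<y(z)<c_i+\varepsilon<c_{i-1}+2\varepsilon\le\pi|z|^2+2\varepsilon$.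
\end{proof}

\begin{lemma}\label{lem:sphere}
Let $\sigma$ be an area form on $S^2$ of total area $\alpha$. Then there is an area-preserving diffeomorphism from $S^2$ minus a point onto the open disc $\{\rho<\alpha\}$.
\end{lemma}

\begin{proof}
Moser's theorem states that two area forms with the same integral on a closed connected oriented surface are related by a diffeomorphism. So we may assume that $\sigma$ is $\alpha/4\pi$ times the area form of the unit sphere $\{x_1^2+x_2^2+x_3^2=1\}$. In terms of the height $x_3$ and the angle $2\pi\theta$ about the vertical axis, that area form is $\pm2\pi\,dx_3\wedge d\theta$, so $\sigma=\pm\,d\rho\wedge d\theta$ with $\rho=\frac\alpha2(1+x_3)$. The map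
\[
(x_1,x_2,x_3)\longmapsto\sqrt{\alpha/2\pi}\,(1-x_3)^{-1/2}(x_1,x_2)
\]
preserves $\theta$, and $\pi$ times the squared norm of the image is $\frac\alpha2\,\frac{1-x_3^2}{1-x_3}=\rho$. So it is a bijection from $S^2\setminus\{x_3=1\}$ onto $\{\rho<\alpha\}$ and a diffeomorphism away from the point $x_3=-1$. At that point $(x_1,x_2)$ are local coordinates, and the differential is a nonzero multiple of the identity. If the sign is $-$, compose with a reflection of the disc.
\end{proof}

\section{Trading area between the factors of a polydisc}\label{sec:poly}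

We extend the construction of Section~\ref{sec:model} to $n$ factors, with a polydisc as target. The first factor now winds up to $m=m_2\cdots m_n$ times, and the $k$th factor is a spiral of pitch $m_kh$ and thickness less than $h$, which leaves $m_k$ slots. The number $K$ of turns is recorded digit by digit: the second factor moves by one slot per turn and detects $K$ modulo $m_2$, the third moves by one slot per $m_2$ turns and detects $K/m_2$ modulo $m_3$, and so on.

\begin{proposition}\label{prop:poly}
Let $m_2,\dots,m_n\ge1$ be integers and $m=m_2\cdots m_n$. If $a_1<m\,b_1$ and $a_k<b_k/m_k$ for $k\ge2$, then $P(a_1,\dots,a_n)\rightsquigarrow P(b_1,\dots,b_n)$.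
\end{proposition}

\begin{proof}
The strict inequalities let us choose $b_k'\in(0,b_k)$ for all $k$, $m'\in(0,m)$ and $\lambda\in(0,1)$ with $b_1'm'>a_1$ and $\lambda b_k'/m_k>a_k$ for $k\ge2$. Let $4\kappa=\min_k(b_k-b_k')$ and choose $\chi_k\in C_c^\infty((0,b_k))$ with $\chi_k=1$ near $[\kappa,b_k-\kappa]$. Put $N_k=\prod_{2\le i<k}m_i$, so that $N_2=1$, $N_{k+1}=N_km_k$ and $N_{n+1}=m$. None of these choices depends on the parameter $h>0$, which we take with $h(m+1)<\kappa$. Let
\[
Q_1=[0,b_1']\times[0,m'],\qquad Q_k=[0,\lambda h]\times[0,b_k'/(m_kh)]\quad(k\ge2),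
\]
with coordinates $(r_k,t_k)$ and area forms $dr_k\wedge dt_k$. The areas are $b_1'm'>a_1$ and $\lambda b_k'/m_k>a_k$, so the product of the maps of Lemma~\ref{lem:discs}(i) is a symplectic embedding $\iota$ of a neighborhood of $P(a_1,\dots,a_n)$ into the interior of $Q=\prod Q_k$. Define $\Phi$ on $Q$ in area-angle coordinates by $\theta_k=t_k\bmod1$ for all $k$ and
\[
\rho_1=2\kappa+r_1,\qquad\rho_k=2\kappa+r_k+m_kh\,t_k-\frac h{N_k}\,t_1\quad(k\ge2),
\]
and let
\[
\beta=h\,\Bigl(\prod_{i=1}^n\chi_i(\rho_i)\Bigr)\sum_{k\ge2}\frac1{N_k}\,d\theta_1\wedge d\theta_k .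
\]
The cutoffs vanish near $\rho_i=0$, where $d\theta_i$ is singular, so $\beta$ is smooth on $\mathbb R^{2n}$. It is supported in $P(b_1,\dots,b_n)$ and equals $h$ times a fixed form, so $\|\beta\|_{C^\ell}\to0$ as $h\to0$.

On $Q$ we have $\rho_1\in[2\kappa,2\kappa+b_1']$ and $\rho_k\in[2\kappa-hm,\,2\kappa+h+b_k']$ for $k\ge2$. Hence $\rho_i\in[\kappa,b_i-\kappa]$ for all $i$, the image lies in $P(b_1,\dots,b_n)$, and all cutoffs equal $1$ on it. Since $d\rho_k\wedge d\theta_k$ pulls back to $dr_k\wedge dt_k-\frac h{N_k}dt_1\wedge dt_k$ for $k\ge2$, we get $\Phi^*(\omega_0+\beta)=\sum_kdr_k\wedge dt_k$, and $\Phi$ is a local diffeomorphism.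

Suppose that $(r,t),(r',t')\in Q$ have the same image. Then $r_1=r_1'$, the number $K=t_1-t_1'$ is an integer with $|K|\le m'<m$, the numbers $d_k=t_k-t_k'$ are integers, and equality of $\rho_k$ gives
\[
|m_kd_k-K/N_k|=|r_k-r_k'|/h\le\lambda<1\qquad(k\ge2).
\]
We show by induction that $N_k$ divides $K$. This holds for $N_2=1$. If $N_k$ divides $K$, then $m_kd_k-K/N_k$ is an integer of absolute value less than $1$, so $K=N_km_kd_k=N_{k+1}d_k$. Thus $m$ divides $K$, and $|K|<m$ gives $K=0$. Then $|m_kd_k|<1$ gives $d_k=0$, and $r_k=r_k'$ follows. So $\Phi$ embeds the interior of $Q$, and the pair $(\beta,\Phi\circ\iota)$ with $h$ small satisfies Definition~\ref{def:rel}.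
\end{proof}

\section{The ball in staircase coordinates}\label{sec:stair}

Away from the hyperplanes $z_k=0$, the ball is the product of the simplex $\{\rho_k>0,\ \sum\rho_k\le\pi R^2\}$ with the torus of angles. The partial sums $s_k=\rho_1+\dots+\rho_k$ turn the simplex into $0<s_1<\dots<s_n\le\pi R^2$, and summation by parts, with $s_0=0$ and $\theta_{n+1}=0$, gives
\[
\sum_{k=1}^n ds_k\wedge d(\theta_k-\theta_{k+1})=\sum_{k=1}^n(ds_k-ds_{k-1})\wedge d\theta_k=\omega_0 .
\]
This suggests the model
\[
K_a=\{(s,\xi)\in\mathbb R^n\times\mathbb R^n:\ 0\le s_1\le s_2\le\dots\le s_n\le a,\ \ 0\le\xi_k\le1\},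
\]
a compact subset of $\mathbb R^{2n}$ with $(p_k,q_k)=(s_k,\xi_k)$ and $\omega_0=\sum ds_k\wedge d\xi_k$. The $n!$ orderings of the coordinates cut $[0,a]^n$ into congruent pieces, so $K_a$ has volume $a^n/n!$, which for $a=\pi R^2$ is the volume of $B_R$. The reason for preferring this shape of simplex appears in Section~\ref{sec:fold}. To obtain an embedding of the whole ball we replace $(\rho,\theta)$ by the pair $(y,x)$ of Lemma~\ref{lem:discs}(ii), one factor at a time, starting from the last; subtracting the angle $\theta_{k+1}$ becomes a rotation of the earlier coordinates.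

\begin{proposition}\label{prop:stair}
If $a>\pi R^2$, then a neighborhood of $B_R$ embeds symplectically into $K_a$. In particular $B_R\rightsquigarrow K_a$.
\end{proposition}

\begin{proof}
Put $a_0=\pi R^2$, choose $\varepsilon>0$ with $a_0+\varepsilon+2n\varepsilon<a$, and take $(y,x)$ from Lemma~\ref{lem:discs}(ii). Let $O_k=\{z\in\mathbb C^k:\pi|z|^2<a_0+\varepsilon\}$, with $O_0$ a point, and $Y_k=\pi\sum_{i\le k}|z_i|^2$. For $1\le k\le n$ define $\Psi_k\colon O_k\to O_{k-1}\times\mathbb R^2$ by
\[
\Psi_k(z_1,\dots,z_k)=\bigl(e^{-2\pi ix(z_k)}z_1,\dots,e^{-2\pi ix(z_k)}z_{k-1};\ s_k,\xi_k\bigr),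
\]
\[
s_k=Y_{k-1}+y(z_k)+2\varepsilon(k-1),\qquad\xi_k=x(z_k).
\]
Where $z_1,\dots,z_{k-1}\ne0$, the rotation fixes $\rho_i$ and replaces $\theta_i$ by $\theta_i-x$, so $\sum_{i<k}d\rho_i\wedge d\theta_i$ pulls back to $\sum_{i<k}d\rho_i\wedge d\theta_i-dY_{k-1}\wedge dx$. Also $ds_k\wedge d\xi_k=dY_{k-1}\wedge dx+dy\wedge dx$. The terms $dY_{k-1}\wedge dx$ cancel, so $\Psi_k$ is symplectic on a dense set, and by continuity everywhere. It is injective: the moduli $|z_i|$, $i<k$, can be read from the image and give $Y_{k-1}$; then $(s_k,\xi_k)$ gives $(y,x)(z_k)$ and so $z_k$; then the rotation can be undone.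

Let $\Psi=(\Psi_1\times\mathrm{id})\circ\dots\circ(\Psi_{n-1}\times\mathrm{id})\circ\Psi_n$. This is an injective symplectic map on the neighborhood $O_n$ of $B_R$, hence an embedding. When $\Psi_k$ is applied, the first $k$ coordinates have been rotated but their moduli, and so $Y_1,\dots,Y_k$, are those of the original point. The bounds $0<y(z)<\pi|z|^2+2\varepsilon$ therefore give
\[
Y_{k-1}+2\varepsilon(k-1)<s_k<Y_k+2\varepsilon k\qquad(1\le k\le n).
\]
Thus $0<s_1<s_2<\dots<s_n<a_0+\varepsilon+2n\varepsilon<a$; the constants $2\varepsilon(k-1)$ were added to keep this order. Since $\xi_k\in(0,1)$, the image lies in $K_a$.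
\end{proof}

\section{From the staircase to a long thin polydisc}\label{sec:fold}

\subsection{The plan}

Let $J\ge2$ and $w=a/J$. The simplex $0\le s_1\le\dots\le s_n\le a$ is covered by the cubes $\prod_k[j_kw,(j_k+1)w]$ with $0\le j_1\le\dots\le j_n\le J-1$, and there are $\Lambda=\binom{J+n-1}n$ of them. So $K_a$ is covered by $\Lambda$ cells, each a product of $n$ rectangles of area $w$, and $P(\Lambda w,w,\dots,w)$ has room for $\Lambda$ such cells lined up along the first factor. Its volume $\Lambda(a/J)^n$ tends to $a^n/n!$ as $J\to\infty$. The task is to move the cells into line without tearing $K_a$.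

Take $n=2$. The cells with $j_2=j$ form a strip in which $0\le s_1\le(j+1)w$. Wind the $s_2$-direction $J$ times around an annulus of area $w$, with $\theta_2=t_2=s_2/w$ and with $\xi_2$ as radial coordinate. All strips now lie over the same annulus and must be separated in the first factor, where they need area $w(1+2+\dots+J)=w\binom{J+1}2$. The first attempt is $\theta_1=\xi_1$, $\rho_1=s_1+w\,g(t_2)$, where $g$ is a smoothed step function with value $1+\dots+j=\binom{j+1}2$ on strip $j$. There are two difficulties.

The error term $w\,g'(t_2)\,dt_2\wedge d\xi_1$ is not small on the target. As in Section~\ref{sec:model}, the remedy is a spiral: put $\theta_1=N\xi_1$ and $\rho_1=w\Lambda\xi_1+\frac1N(s_1+wg(t_2))$. Consecutive turns are $w\Lambda/N$ apart, and the strips lie side by side within one turn. The error term on the source is unchanged, but it is now the pullback of $\frac wNg'\,d\theta_2\wedge d\theta_1$.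

The second difficulty is new. The function $g'(t_2)$ is not a function of $\theta_2=t_2\bmod1$, because the jump from strip $j-1$ to strip $j$ has size $j$. The correcting form is a single form on the target, and it must know $j$. (Equal jumps would give every strip the area $a$ and bring back the factor $n!$.) So we confine the jump to a short arc $|t_2-j|<\kappa$, and over this arc we squeeze the range of $\rho_2$ into a narrow band whose position depends on $j$; see Figure~\ref{fig:necks}. Then $\rho_2$ determines $j$ wherever $g'\ne0$. The necks also keep strips apart while they are in transit between levels, and they cost only a fraction of order $\kappa$ of the area.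

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=3.2,yscale=1.1]
\fill[gray!30] (0.1,0.3)--(0.8,0.3)--(0.9,0.9)--(1.1,0.9)--(1.2,0.3)--(1.8,0.3)--(1.9,1.5)--(2.1,1.5)--(2.2,0.3)--(2.8,0.3)--(2.9,2.1)--(2.9,2.4)--(2.2,2.4)--(2.1,1.8)--(1.9,1.8)--(1.8,2.4)--(1.2,2.4)--(1.1,1.2)--(0.9,1.2)--(0.8,2.4)--(0.2,2.4)--(0.1,0.6)--cycle;
\draw[->] (0,0)--(3.15,0) node[right] {$t_k$};
\draw[->] (0,0)--(0,3) node[above] {$\rho_k$};
\draw[dashed] (0,2.7) node[left] {$\eta$}--(3,2.7);
\foreach \j in {1,2,3} \draw (\j,0.05)--(\j,-0.05) node[below] {$\j$};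
\draw[dotted] (0,0.9)--(0.9,0.9) (0,1.2)--(0.9,1.2) (0,1.5)--(1.9,1.5) (0,1.8)--(1.9,1.8);
\node[left] at (0,1.05) {$I_1$};
\node[left] at (0,1.65) {$I_2$};
\end{tikzpicture}
\caption{The rectangle of the variables $(s_k,\xi_k)$, deformed by an area-preserving map into the shaded region before it is wound around an annulus by $\theta_k=t_k\bmod1$ (schematic, for $J=3$ turns). Near each integer $t_k=j$ the region narrows to a band $I_j$. The bands are disjoint, so near $\theta_k=0$ the radial coordinate $\rho_k$ tells the turns apart.}\label{fig:necks}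
\end{figure}

For $n\ge3$ we treat each factor $k\ge2$ in this way, and one more constraint appears. While the $k$th factor is in a neck, the target sees $j_k$ but in general not $j_i$ for $i\ne k$. The size of the jump may therefore depend on $k$ and $j_k$ only, which means that the position of a cell in the line must be a sum of functions of the single indices. For the staircase there is such a numbering.

\begin{lemma}\label{lem:number}
For integers $k\ge1$, $j\ge0$ let $\nu_k(j)=\binom{j+k-1}k$. For integers $0\le j_1\le\dots\le j_n$ let $\nu(j_1,\dots,j_n)=\sum_{k=1}^n\nu_k(j_k)$. Then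
\[
\nu_n(j_n)\le\nu(j_1,\dots,j_n)<\nu_n(j_n+1),
\]
and $\nu$ is injective on weakly increasing sequences of length $n$.
\end{lemma}

For $n=2$ we have $\nu=j_1+\binom{j_2+1}2$, and the pairs $(0,0)$; $(0,1),(1,1)$; $(0,2),(1,2),(2,2)$ receive the numbers $0$; $1,2$; $3,4,5$.

\begin{proof}
We use induction on $n\ge1$. For $n=1$, $\nu(j_1)=j_1$. Each $\nu_k$ is increasing, with $\nu_k(0)=0$. For $n\ge2$ the inductive hypothesis and Pascal's rule give
\[
0\le\sum_{k<n}\nu_k(j_k)<\nu_{n-1}(j_{n-1}+1)\le\nu_{n-1}(j_n+1)=\tbinom{j_n+n-1}{n-1}=\nu_n(j_n+1)-\nu_n(j_n),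
\]
which is the inequality. The intervals $[\nu_n(j),\nu_n(j+1))$ are disjoint, so $\nu$ determines $j_n$. Subtracting $\nu_n(j_n)$ and using the inductive hypothesis determines $j_1,\dots,j_{n-1}$.
\end{proof}

\subsection{The construction}

\begin{proposition}\label{prop:fold}
Let $a>0$, let $J\ge2$ be an integer, and let $\Lambda=\binom{J+n-1}n$. If $\eta>a/J$ and $b>\eta\Lambda$, then $K_a\rightsquigarrow P(b,\eta,\dots,\eta)$.
\end{proposition}

\begin{proof}
All choices in Steps 1 and 2 are independent of the large integer $N$ that enters in Step 3.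

\emph{Step 1: the necks.} Since $\eta>a/J$, we can fix $w_1\in(a/J,\eta)$ and $\kappa\in(0,\frac18)$ with $w_1J(1-4\kappa)>a$. Put
\[
w_0=\frac{w_1}{2J+1},\qquad e_j=\frac{\eta-w_1}2+2jw_0,\qquad I=[e_0,e_0+w_1]\subset(0,\eta),\qquad I_j=[e_j,e_j+w_0].
\]
The bands $I_0,\dots,I_J$ are every second one of $2J+1$ equal parts of $I$, so they are pairwise disjoint. Let $w\colon\mathbb R\to[w_0,w_1]$ be smooth and $1$-periodic, with $w=w_0$ on $[-\kappa,\kappa]$ and $w=w_1$ on $[2\kappa,1-2\kappa]$. For $0\le j\le J$ and $|t-j|\le\frac12$ let
\[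
e(t)=e_0+\frac jJ\bigl(w_1-w(t)\bigr).
\]
Near half-integers $w=w_1$ and $e=e_0$, so $e$ is well defined and smooth on $(-\frac12,J+\frac12)$. Because $0\le j/J\le1$ and $w_1-w_0=2Jw_0$,
\begin{equation}\label{eq:neck}
[e(t),e(t)+w(t)]\subset I\ \text{ for all }t,\qquad[e(t),e(t)+w(t)]=I_j\ \text{ for }|t-j|\le\kappa .
\end{equation}
The region between the graphs of $e$ and $e+w$ is the one in Figure~\ref{fig:necks}. Its area between $\kappa$ and $t$ is $W(t)=\int_\kappa^tw$, and $W$ is an increasing diffeomorphism of $\mathbb R$. The interval $[\kappa,J-\kappa]$ contains the $J$ intervals $[j+2\kappa,j+1-2\kappa]$, so $W(J-\kappa)\ge w_1J(1-4\kappa)>a$. Hence $W^{-1}$ maps $[0,a]$ into $[\kappa,J-\kappa]$. Also, for $t\ge\kappa$,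
\begin{equation}\label{eq:W}
W(t)\le w_1(t-\kappa)<w_1(\lfloor t\rfloor+1).
\end{equation}

\emph{Step 2: steps and cutoffs.} Let $f\in C_c^\infty((-\kappa,\kappa))$ with $f\ge0$ and $\int f=1$, let $F(t)=\int_{-\infty}^tf$, and let $\tilde f(\theta)=\sum_{i\in\mathbb Z}f(\theta-i)$, a function on $\mathbb R/\mathbb Z$. For $k\ge2$ put $\Delta_k(j)=\nu_k(j)-\nu_k(j-1)>0$ and
\[
g_k(t)=\sum_{j=1}^{J-1}\Delta_k(j)\,F(t-j).
\]
Then $0\le g_k\le\nu_k(J-1)$. If $j+\kappa\le t\le j+1-\kappa$, then $F(t-i)$ is $1$ for $i\le j$ and $0$ for $i>j$, and the sum telescopes: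
\begin{equation}\label{eq:g}
g_k=\nu_k(j)\quad\text{on }[j+\kappa,j+1-\kappa],\qquad0\le j\le J-1 .
\end{equation}
Choose $\chi_1,\dots,\chi_{J-1}\in C_c^\infty((0,\eta))$ with pairwise disjoint supports and $\chi_j=1$ near $I_j$, and $\psi\in C_c^\infty((0,\eta))$ with $\psi=1$ near $I$. Since $b>\eta\Lambda>w_1\Lambda$, the number $\gamma=\frac13(b-w_1\Lambda)$ is positive. Choose $\psi_1\in C_c^\infty((0,b))$ with $\psi_1=1$ near $[\gamma,b-\gamma]$.

\emph{Step 3: the map.} Write $t_k=W^{-1}(s_k)$ for $k\ge2$, and define $\Phi(s,\xi)$ in area-angle coordinates by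
\begin{align*}
\theta_k&=t_k\bmod1,&\rho_k&=e(t_k)+w(t_k)(1-\xi_k)\qquad(k\ge2),\\
\theta_1&=N\xi_1\bmod1,&\rho_1&=\gamma+w_1\Lambda\,\xi_1+\frac1N\Bigl(s_1+w_1\sum_{k\ge2}g_k(t_k)\Bigr).
\end{align*}
On $K_a$ we have $\rho_k\in I$ for $k\ge2$ by \eqref{eq:neck}. The bracket in $\rho_1$ lies in $[0,C]$ with $C=a+w_1\sum_{k\ge2}\nu_k(J-1)$, and $\gamma+w_1\Lambda=b-2\gamma$, so $\rho_1\in[\gamma,b-\gamma]$ once $N\ge C/\gamma$. All $\rho_i$ are positive, so $\Phi$ is a smooth map on a neighborhood of $K_a$, and $\Phi(K_a)\subset P(b,\eta,\dots,\eta)$. For $k\ge2$, $ds_k=w(t_k)\,dt_k$ gives $d\rho_k\wedge d\theta_k=-w(t_k)\,d\xi_k\wedge dt_k=ds_k\wedge d\xi_k$. In $d\rho_1\wedge d\theta_1$ the term with $d\xi_1\wedge d\xi_1$ drops out, and therefore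
\begin{equation}\label{eq:error}
\Phi^*\omega_0=\sum_{k=1}^nds_k\wedge d\xi_k+\frac{w_1}N\sum_{k\ge2}g_k'(t_k)\,dt_k\wedge d(N\xi_1).
\end{equation}

\emph{Step 4: the correcting form.} Let $\beta=-\frac{w_1}N\beta_0$, where
\[
\beta_0=\sum_{k\ge2}\ \sum_{j=1}^{J-1}\Delta_k(j)\,\tilde f(\theta_k)\,\chi_j(\rho_k)\ \psi_1(\rho_1)\prod_{i\ne1,k}\psi(\rho_i)\ \,d\theta_k\wedge d\theta_1 .
\]
The cutoffs vanish near $\rho_i=0$, so $\beta_0$ is smooth on $\mathbb R^{2n}$; it is supported in $P(b,\eta,\dots,\eta)$ and does not depend on $N$. Hence $\|\beta\|_{C^\ell}\to0$ as $N\to\infty$, for every $\ell$.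

We claim that $\Phi^*(\omega_0+\beta)=\omega_0$ near each point of $K_a$. Near such a point $\psi_1(\rho_1)=1$ and $\psi(\rho_i)=1$ for $i\ge2$, so by \eqref{eq:error} it suffices to show that for each $k\ge2$
\begin{equation}\label{eq:match}
\tilde f(t_k)\sum_{j=1}^{J-1}\Delta_k(j)\,\chi_j(\rho_k)=g_k'(t_k)=\sum_{j=1}^{J-1}\Delta_k(j)f(t_k-j)
\end{equation}
near the point. If $t_k\bmod 1$ is not in the closed set $\operatorname{supp}\tilde f$, both sides vanish near the point. Otherwise $|t_k-j|<\kappa$ for an integer $j$, and $t_k\in[\kappa,J-\kappa]$ gives $1\le j\le J-1$. By \eqref{eq:neck}, $\rho_k\in I_j$, so near the point $\chi_j(\rho_k)=1$ and $\chi_i(\rho_k)=0$ for $i\ne j$. Both sides of \eqref{eq:match} then equal $\Delta_k(j)f(t_k-j)$ near the point. This proves the claim, and it shows that $\Phi$ is a local diffeomorphism near $K_a$.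

\emph{Step 5: injectivity on $K_a$.} Let $(s,\xi),(s',\xi')\in K_a$ have the same image. Put $j_1=\lfloor s_1/w_1\rfloor$ and $j_k=\lfloor t_k\rfloor\in\{0,\dots,J-1\}$ for $k\ge2$, and define $j_k'$ in the same way from $s'$. Since $W^{-1}$ is increasing, $j_2\le\dots\le j_n$. By \eqref{eq:W}, $0\le s_1\le s_2<w_1(j_2+1)$, so $0\le j_1\le j_2$. The same holds for $j'$.

The values $g_k(t_k)$ need not be integers, but their differences are as if they were:
\begin{equation}\label{eq:diff}
g_k(t_k)-g_k(t_k')=\nu_k(j_k)-\nu_k(j_k')\qquad(k\ge2).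
\end{equation}
Indeed, $t_k-t_k'\in\mathbb Z$ because the angles $\theta_k$ agree. If the common fractional part lies in $[\kappa,1-\kappa]$, then \eqref{eq:diff} follows from \eqref{eq:g}. Otherwise $|t_k-i|<\kappa$ and $|t_k'-i'|<\kappa$ for integers $i,i'\in\{1,\dots,J-1\}$, and the common value of $\rho_k$ lies in $I_i\cap I_{i'}$ by \eqref{eq:neck}. So $i=i'$, the integer $t_k-t_k'$ has absolute value less than $2\kappa<1$, and $t_k=t_k'$. Both sides of \eqref{eq:diff} are then $0$.

Let $X=s_1/w_1+\sum_{k\ge2}\nu_k(j_k)$, and let $X'$ be the same expression for the second point. Then $\lfloor X\rfloor=\nu(j_1,\dots,j_n)$, and Lemma~\ref{lem:number} gives $\lfloor X\rfloor<\nu_n(j_n+1)\le\nu_n(J)=\Lambda$. So $X,X'\in[0,\Lambda)$. The number $d=N(\xi_1-\xi_1')$ is an integer because the angles $\theta_1$ agree. Multiplying the equality of $\rho_1$ by $N/w_1$ and using \eqref{eq:diff}, we get $\Lambda d+X-X'=0$. Since $|X-X'|<\Lambda$, it follows that $d=0$ and $X=X'$. Then $\nu(j)=\nu(j')$, so $j=j'$ by Lemma~\ref{lem:number}. For $k\ge2$ the numbers $t_k,t_k'$ have the same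 integer part and the same fractional part, so $s_k=s_k'$, and equality of $\rho_k$ gives $\xi_k=\xi_k'$. Finally $d=0$ gives $\xi_1=\xi_1'$, and $X=X'$ gives $s_1=s_1'$.

By Lemma~\ref{lem:inj}, $\Phi$ is an embedding on a neighborhood of $K_a$, and $(\beta,\Phi)$ with $N$ large satisfies Definition~\ref{def:rel}.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

The last arrow of \eqref{eq:chain} asks for a polydisc that fills almost all of $M$. This is immediate when the torus splits as a product of two-dimensional tori, and it splits when $\omega_T$ has rational coefficients, by the Frobenius normal form. We recall the statement and its short proof.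

\begin{lemma}\label{lem:frob}
Let $\Omega$ be a nondegenerate skew-symmetric bilinear form on a lattice $L\cong\mathbb Z^{2d}$ with values in $\mathbb Z$. Then $L$ has a basis $x_1,y_1,\dots,x_d,y_d$ with $\Omega(x_k,y_k)>0$ and with $\Omega$ vanishing on all pairs of basis vectors with different indices.
\end{lemma}

\begin{proof}
Let $\delta=\Omega(x,y)$ be the smallest positive value of $\Omega$. For $z\in L$ write $\Omega(x,z)=q\delta+r$ with $0\le r<\delta$; then $r=\Omega(x,z-qy)$, so $r=0$. In the same way $\delta$ divides $\Omega(z,y)$. The vector $z-\frac{\Omega(z,y)}\delta x-\frac{\Omega(x,z)}\delta y$ lies in the sublattice $L'$ of vectors $\Omega$-orthogonal to $x$ and $y$. Hence $L=\mathbb Zx\oplus\mathbb Zy\oplus L'$, the form is nondegenerate on $L'\cong\mathbb Z^{2d-2}$, and induction on $d$ applies.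
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We show that $B_R\rightsquigarrow(M,\omega)$. Put $c_1=\int_{S^2}\sigma$ and $V=\int_{T^{2n-2}}\omega_T^{n-1}/(n-1)!$. Since $\sigma^2=0$ and $\omega_T^n=0$, we have $\omega^n/n!=\sigma\wedge\omega_T^{n-1}/(n-1)!$ and $\operatorname{vol}(M,\omega)=c_1V$.

\emph{Reduction to a split torus.} Choose constant forms $\omega_T^{(i)}$ with rational coefficients that converge to those of $\omega_T$. Then $\sigma\oplus\omega_T^{(i)}\to\omega$ in $C^\infty$. The integral $V$ is a polynomial in the coefficients, so for large $i$ the form $\omega_T^{(i)}$ is symplectic and the strict volume inequality still holds. By Lemma~\ref{lem:rel}(d) we may therefore assume that $\omega_T$ is rational. Lemma~\ref{lem:frob}, applied to an integer multiple of $\omega_T$, gives a basis of $\mathbb Z^{2n-2}$, and hence coordinates $u_k,v_k\in\mathbb R/\mathbb Z$ $(2\le k\le n)$ on the torus, in which $\omega_T=\sum_{k\ge2}c_k\,du_k\wedge dv_k$ with $c_k>0$. Then $V=c_2\cdots c_n$, and the hypothesis reads $c_1\cdots c_n>(\pi R^2)^n/n!$.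

\emph{Polydiscs in $M$.} By Lemma~\ref{lem:sphere}, $S^2$ minus a point is an open disc of area $c_1$. The square $\{0<u_k,v_k<1\}$ with the form $c_k\,du_k\wedge dv_k$ is, in the coordinates $(c_ku_k,v_k)$, an open rectangle of area $c_k$. The product of these sets is open in $M$, so Lemmas~\ref{lem:discs}(i) and~\ref{lem:rel}(c) give
\begin{equation}\label{eq:last}
P(c_1',\dots,c_n')\rightsquigarrow(M,\omega)\qquad\text{whenever }c_k'<c_k\text{ for all }k.
\end{equation}

\emph{Choice of parameters.} Choose $c_k'<c_k$ and $a>\pi R^2$ with $c_1'\cdots c_n'>a^n/n!$. For $J\ge2$ put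
\[
\eta=\frac aJ\Bigl(1+\frac1J\Bigr),\qquad b=\eta\binom{J+n-1}n\Bigl(1+\frac1J\Bigr),
\]
so that Proposition~\ref{prop:fold} applies. As $J\to\infty$, $\eta\to0$, and $J^{-n}\binom{J+n-1}n\to1/n!$ gives $\eta^{n-1}b\to a^n/n!$. For $k\ge2$ let $m_k$ be the largest integer with $m_k\eta<c_k'$. Then $c_k'-\eta\le m_k\eta<c_k'$, so $m_k\eta\to c_k'$ and $m_k\ge1$ for large $J$. With $m=m_2\cdots m_n$ we get $\eta^{n-1}m\,c_1'\to c_1'\cdots c_n'>a^n/n!$, and so $b<m\,c_1'$ for large $J$. Together with $\eta<c_k'/m_k$, this is the hypothesis of Proposition~\ref{prop:poly} for $P(b,\eta,\dots,\eta)$ and $P(c_1',\dots,c_n')$. Propositions~\ref{prop:stair}, \ref{prop:fold}, \ref{prop:poly} and \eqref{eq:last} now give the four arrows of \eqref{eq:chain}, and Lemma~\ref{lem:rel}(a),(b) gives $B_R\rightsquigarrow(M,\omega)$.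
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Every $C^0$-neighborhood is a $C^\infty$-neighborhood, so (ii) implies (i).

Assume (i). Since $M$ is compact, $\omega'^{\,n}$ is a positive multiple of $\omega^n$ at every point when $\omega'$ is $C^0$-close to $\omega$. If $\phi^*\omega'=\omega_0$, then $\phi^*\omega'^{\,n}=\omega_0^n$, so $\phi$ preserves orientation and
\[
\operatorname{vol}(B_R)=\int_{\phi(B_R)}\omega'^{\,n}/n!\le\int_M\omega'^{\,n}/n! .
\]
The right side tends to $\operatorname{vol}(M,\omega)$ as $\omega'\to\omega$ in $C^0$, which gives (iii).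

Assume (iii). For $\delta>0$ the form $(1+\delta)\omega$ is a product form of volume $(1+\delta)^n\operatorname{vol}(M,\omega)>\operatorname{vol}(B_R)$. The proof of Theorem~\ref{thm:main} gives $B_R\rightsquigarrow(M,(1+\delta)\omega)$. Letting $\delta\to0$ and using Lemma~\ref{lem:rel}(d), we get $B_R\rightsquigarrow(M,\omega)$, which implies (ii).
\end{proof}

\begin{remark}\label{rem:other}
The manifold $M$ enters the proof of Theorem~\ref{thm:main} only in the last arrow of \eqref{eq:chain}, where the product structure and the constant coefficients of $\omega_T$ provide a polydisc of almost full volume. The assumption $n\ge2$ enters through the correcting forms, which are combinations of $d\theta_1\wedge d\theta_k$ with $k\ge2$. For another closed connected symplectic manifold $(M,\omega)$ of dimension $2n\ge4$, Lemma~\ref{lem:rel} and Propositions~\ref{prop:stair} and~\ref{prop:fold} reduce the analogue of Theorem~\ref{thm:sharp} to one input: long thin polydiscs $P(b,\eta,\dots,\eta)$ with $b/\eta\to\infty$ embed symplectically into $(M,\omega)$ whenever their volume stays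 below a fixed number less than $\operatorname{vol}(M,\omega)$. To our knowledge such a statement is in \cite{Schlenk}. It is neither proved nor used here.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Savelyev}
Yasha Savelyev, \emph{Locally conformally symplectic deformation of Gromov non-squeezing}, arXiv:2208.09404 (2022).

\bibitem{Schlenk}
Schlenk, \emph{Embedding Problems in Symplectic Geometry}.

\end{thebibliography}
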